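# Finite tiles in groups acting on Euclidean buildings and symmetric spaces

## 1. Covering $\mathbb Z/3*\mathbb Z/3$ by copies of a four-element set

Let $A=\langle a\rangle$ and $B=\langle b\rangle$ be cyclic of order $3$ and let $G=A*B$. Every element of $G$ is a unique reduced word: letters from $\{a,a^{-1}\}$ and $\{b,b^{-1}\}$ alternate. Write $|g|$ for the number of letters. Note that $a^2=a^{-1}$ and $b^{2}=b^{-1}$.

Can we cover $G$ by pairwise disjoint left translates $g\{1,a\}$ of the pair $\{1,a\}$? No. Each translate $g\{1,a\}$ lies in the coset $gA$, so a disjoint covering would split a three-element coset into two-element sets.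

So we enlarge the pair. The subgroup $A=\{1,a,a^{-1}\}$ would do, but only because $\{1,a\}$ happens to lie in a finite subgroup. Here is a way that looks at words only. Put
$$t_1=bab^{-1},\qquad t_2=b^{-1}a^{-1},\qquad T=\{1,\;a,\;t_1,\;t_2\}.$$
Standing at the point $t_i$ of $T$, we see another point $x\in T$ as $z_{i,x}=t_i^{-1}x$. The six words are
$$\begin{aligned}
z_{1,1}&=ba^{-1}b^{-1}, & z_{1,a}&=ba^{-1}b^{-1}a, & z_{1,t_2}&=ba^{-1}\,b^{-1}b^{-1}\,a^{-1}=ba^{-1}ba^{-1},\\
z_{2,1}&=ab, & z_{2,a}&=aba, & z_{2,t_1}&=a\,bb\,ab^{-1}=ab^{-1}ab^{-1}.
\end{aligned}$$

Two things can be read off.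

*Outward.* The words $z_{1,x}$ all begin with $b$, and the words $z_{2,x}$ all begin with $a$. So for every $g\in G$ there is an index $i(g)$ such that the product $g\cdot z_{i(g),x}$ is reduced as written, for every $x$: take $i=1$ if $g=1$ or $g$ ends in $a^{\pm1}$, and $i=2$ if $g$ ends in $b^{\pm1}$. In particular $|gz_{i(g),x}|>|g|$.

*Separation.* No $z_{i,x}$ is a suffix of another. The endings are $a^{-1}b^{-1}$ and $ab^{-1}$ (for $z_{1,1}$, $z_{2,t_1}$), $b^{-1}a$ and $ba$ (for $z_{1,a}$, $z_{2,a}$), $a^{-1}$ (for $z_{1,t_2}$ alone) and $b$ (for $z_{2,1}$ alone).

These two facts make $T$ tile $G$. List $G=\{g_1,g_2,\dots\}$ with $|g_n|$ nondecreasing. Go through the list; whenever $g_n$ is not yet covered, add the translate $g_nt_i^{-1}T$ with $i=i(g_n)$. It consists of $g_n$ and the elements $g_nz_{i,x}$. Suppose it met an earlier translate $g_mt_j^{-1}T$, where $m<n$ and $j=i(g_m)$. The common element is not $g_n$, which was uncovered, so it is $h=g_nz_{i,x}$. Since $|h|>|g_n|\ge|g_m|$, we have $h\neq g_m$, hence $h=g_mz_{j,y}$. Both products are reduced, so $z_{i,x}$ and $z_{j,y}$ are suffixes of the reduced word of $h$, and one is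 a suffix of the other. By separation $(i,x)=(j,y)$, so $g_n=g_m$, which is absurd. So $G$ is a disjoint union of translates of $T$.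

There is a picture behind the words. Let $X$ be the tree whose vertices are the cosets $gA$, $gB$ and whose edges are the elements $g\in G$, with $g$ joining $gA$ to $gB$. Every vertex lies on three edges, and $G$ acts simply transitively on edges. The prefixes of the reduced word of $h$ are the edges of the path from the edge $1$ to the edge $h$. "Outward" says that the path from $1$ to $g$, continued by the path from $g$ to $gz_{i(g),x}$, does not backtrack. "$z$ is a suffix of $h$" says that the edge $z^{-1}$ lies on the path from $1$ to $h^{-1}$; so "separation" says that no path starting at the edge $1$ passes through two of the six edges $z_{i,x}^{-1}$.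

A tree with at least three edges at each vertex is a thick Euclidean building of dimension $1$. The question is whether every group that acts geometrically on a building of higher dimension, or on a higher rank symmetric space, has tiles of this kind around each of its finite subsets.

## 2. Monotileable groups and the two theorems

**Definition.** A *tile* of a group $G$ is a subset $T\subset G$ such that $G=\bigsqcup_{c\in C}cT$ for some $C\subset G$. The group is *monotileable* if every finite subset of $G$ is contained in a finite tile.

In $\mathbb Z$, for instance, $\{0,1,3\}$ is not a tile. Suppose some translate, say $\{0,1,3\}$ itself, is used. The point $2$ lies only in the translates $\{2,3,5\}$, $\{1,2,4\}$, $\{-1,0,2\}$, and each of these meets $\{0,1,3\}$. But $\{0,1,3\}\subset\{0,1,2,3\}$, which is a tile. Using right translates instead changes nothing: inversion turns $G=\bigsqcup cT$ into $G=\bigsqcup T^{-1}c^{-1}$, so $F$ lies in a finite right tile iff $F^{-1}$ lies in a finite left tile.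

A group acts *geometrically* on a metric space if it acts properly and cocompactly by isometries. The standing conventions of the question are these: $X$ is an irreducible $\operatorname{CAT}(0)$ space which is either a Riemannian symmetric space of noncompact type with no Euclidean factor and of rank at least $2$, or a thick Euclidean building of rank at least $2$; and $G$ is an infinite discrete group acting geometrically on $X$. The question, from MacManus and Mineh, "Tiling in some nonpositively curved groups", arXiv:2401.09545 (2024), is whether every such $G$ is monotileable. The rank-rigidity conjecture explains why these spaces are singled out: it posits that an infinite discrete group acting geometrically on an irreducible $\operatorname{CAT}(0)$ space $X$ contains a rank one isometry, or else $X$ is one of the spaces above. Non-virtually-cyclic $\operatorname{CAT}(0)$ groups with a rank one isometry are acylindrically hyperbolic by a result of Sisto, and acylindrically hyperbolic groups are monotileable.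

A *Euclidean building* is the usual discrete one: the $\operatorname{CAT}(0)$ realization of a building whose type $(W,S)$ is an affine Coxeter group, with its complete apartment system; *irreducible* means that $(W,S)$ is irreducible. It is *thick* if every panel (codimension one face of a chamber) lies in at least three chambers. Below, a thick Euclidean building may also be a finite product of irreducible thick ones of positive dimension; its closed chambers are then products of simplices.

**Theorem A.** If $G$ acts geometrically on $X$ as in the question, then $G$ is monotileable.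

**Theorem B.** Let $G$ act geometrically on a thick Euclidean building $X$ of dimension $\ge1$, possibly reducible.

1. $G$ is monotileable.
2. There is an integer $k=k(X)$ such that if the action is faithful and type-preserving, then for every finite $F\subset G$ and every integer $N\ge|F|+k$ there is a tile of cardinality exactly $N$ containing $F$.

Three reductions will be used.

**(R1)** *If $K\lhd G$ is finite and $G/K$ is monotileable, so is $G$.* Take a finite tile of $G/K$ containing the image of $F$. Its preimage is finite and contains $F$, and lifting the translating elements tiles $G$ by the preimage.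

**(R2)** *If $G_0\le G$ has finite index and is monotileable, so is $G$.* Write $G=\bigsqcup_{r\in R}G_0r$ with $R$ finite. A finite $F$ lies in $F_0R$ with $F_0\subset G_0$ finite. If $F_0\subset T_0$ and $G_0=\bigsqcup_c cT_0$ with $T_0$ finite, then $G=\bigsqcup_c c(T_0R)$.

**(R3)** *Residually finite groups are monotileable.* Choose $N\lhd G$ of finite index with $F\to G/N$ injective, and extend $F$ to a transversal $T$ of $N$. Then $G=\bigsqcup_{n\in N}nT$.

## 3. Symmetric spaces: the adjoint representation and Malcev's theorem

Reduction (R3) suggests the first approach: show that $G$ is residually finite. For symmetric spaces this works.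

Let $X$ be of noncompact type. The kernel of $G\to\operatorname{Isom}(X)$ is finite by properness; let $\Gamma$ be the image. By the Švarc–Milnor lemma $G$ is finitely generated, hence so is $\Gamma$. Recall that $\operatorname{Isom}(X)$ is a Lie group and that its Lie algebra $\mathfrak g$ is semisimple.

**Claim.** $\operatorname{Ad}:\operatorname{Isom}(X)\to GL(\mathfrak g)$ is injective.

Let $\operatorname{Ad}\varphi=1$. Then $\varphi\exp(Z)\varphi^{-1}=\exp(Z)$ for $Z\in\mathfrak g$, so $\varphi$ centralizes the identity component $\operatorname{Isom}(X)_0$. Fix $x\in X$ and let $K_x$ be the stabilizer of $x$ in $\operatorname{Isom}(X)_0$. For $h\in K_x$ we get $h\varphi(x)=\varphi(hx)=\varphi(x)$, so $K_x$ fixes $\varphi(x)$. Suppose $\varphi(x)\ne x$. Then $K_x$ fixes the unique geodesic from $x$ to $\varphi(x)$ and its initial vector. Let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be the Cartan decomposition at $x$, with $\mathfrak k=\operatorname{Lie}(K_x)$ and $\mathfrak p\cong T_xX$. The initial vector gives $0\ne v\in\mathfrak p$ fixed by $\operatorname{Ad}(K_x)$, so $[\mathfrak k,v]=0$. Let $B$ be the Killing form. For $Y\in\mathfrak p$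 and $Z\in\mathfrak k$,
$$B([v,Y],Z)=-B(Y,[v,Z])=0 .$$
Since $[v,Y]\in[\mathfrak p,\mathfrak p]\subset\mathfrak k$ and $B$ is negative definite on $\mathfrak k$, we get $[v,Y]=0$. So $v$ commutes with $\mathfrak k$ and with $\mathfrak p$; it is central, hence $v=0$ because $\mathfrak g$ is semisimple. This is a contradiction. So $\varphi(x)=x$ for every $x$.

Thus $\Gamma$ is a finitely generated linear group, and Malcev's theorem says it is residually finite. By (R3) $\Gamma$ is monotileable, and by (R1) so is $G$. The symmetric case of Theorem A is proved.

For a building the argument stops at its first line. The hypotheses give a combinatorial object and no Lie algebra, so there is no adjoint representation and nothing to which Malcev's theorem could be applied. So we return to the word argument of Section 1, which never asked for finite quotients, and rebuild it with chambers in place of edges.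

## 4. Isometries of a thick Euclidean building permute chambers and types

Let $X$ be a thick Euclidean building of dimension $n\ge1$ with a geometric action of $G$. Apartments are isometrically embedded copies of $\mathbb R^n$, and any two closed chambers lie in a common apartment. In it, two distinct chambers sharing a panel are exchanged by the reflection in the wall spanned by that panel. The aim of this section is to replace the metric action by a type-preserving action on the set of chambers.

**Step 1: local finiteness.** The space $X$ is proper (Bridson–Haefliger I.8.4). If infinitely many chambers shared a panel, choose an interior point $p$ of it, and in each of these chambers the point at a fixed small distance $\varepsilon$ from $p$ on the perpendicular to the panel. Any two of these chambers are exchanged by a reflection in a common apartment, so the points have pairwise distance $2\varepsilon$. Infinitely many such points in the compact ball of radius $\varepsilon$ around $p$ are impossible. So every panel lies in finitely many chambers.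

**Step 2: isometries map chambers to chambers.** Let $O$ be the set of points of $X$ with a neighborhood isometric to an open subset of $\mathbb R^n$. We show that $O$ is the union of the open chambers.

Let $p$ be an interior point of a chamber $c$ and let $d(p,y)<d(p,\partial c)$. In an apartment containing $c$ and a chamber whose closure contains $y$, we see that $y\in c$. So a small ball around $p$ is a Euclidean ball, and open chambers are open sets contained in $O$.

Let $p$ be an interior point of a panel. By thickness it lies in three chambers $c_1,c_2,c_3$. The short perpendicular segment from a point of $c_1$ to $p$ extends as a geodesic beyond $p$ into $c_2$ (inside an apartment containing $c_1,c_2$) and also into $c_3$. Geodesics in open subsets of $\mathbb R^n$ do not branch, so $p\notin O$.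

Interior points of panels are dense in the boundary of each chamber, and $O$ is open. So $O$ contains no boundary point of a chamber, and $O$ is as claimed. Its connected components are the open chambers. Hence isometries permute the open chambers, and map closed chambers onto closed chambers by affine isometries, so faces to faces.

**Step 3: types.** For an isometry $g$ and a chamber $c$ let $\sigma_c$ be the permutation of $S$ such that $g$ maps the panel of type $t$ of $c$ to the panel of type $\sigma_c(t)$ of $gc$. Let $c'\neq c$ share the panel $p$ with $c$. Both $c\cup c'$ and $gc\cup gc'$ lie in apartments, so $g:c\cup c'\to gc\cup gc'$ is the restriction of one affine isometry $f$ of Euclidean spaces, and $f$ conjugates the reflection $r_p$ to $r_{gp}$. Reflections in walls preserve types. Let $q$ be the panel of type $t$ of $c$. The panel of type $t$ of $c'$ is $r_p(q)$, and $f(r_pq)=r_{gp}(fq)$ has the same type as $fq=gq$. So $\sigma_{c'}=\sigma_c$. Any two chambers are joined by a gallery, so $\sigma_c$ depends only on $g$, and $g\mapsto\sigma$ is a homomorphism from the isometry group to the finite group $\operatorname{Sym}(S)$.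 Its kernel consists of the type-preserving isometries.

**Step 4: reduction to Theorem B(2).** The kernel of the action is finite, so by (R1) we may assume the action faithful. By (R2) we may pass to the finite index subgroup of type-preserving elements, which still acts geometrically. So Theorem B(1), and with it the building case of Theorem A, follows from Theorem B(2).

**Step 5: the action on chambers.** From now on $X$ is a thick locally finite Euclidean building with $\dim X\ge1$, and $G$ acts properly, cocompactly, type-preservingly and faithfully. Let $\mathrm{Ch}$ be the set of chambers. We record three facts.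

* $G$ has finitely many orbits on $\mathrm{Ch}$. By the first part of Step 2 the barycenters of distinct chambers are at distance at least the distance $\varepsilon_0>0$ from a barycenter to the boundary of its chamber (the same for all chambers). So a bounded set, having compact closure, contains finitely many barycenters. If $GK=X$ with $K$ compact, every chamber has a translate meeting $K$, whose barycenter lies in a fixed bounded neighborhood of $K$.
* Stabilizers of chambers are finite, because they fix barycenters and the action is proper.
* Only $1\in G$ acts trivially on $\mathrm{Ch}$. A type-preserving isometry that fixes a chamber preserves each of its panels, hence each vertex (a vertex is determined by the panels containing it), hence fixes the chamber pointwise. An element fixing all chambers is therefore trivial on $X$, and the action is faithful.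

## 5. Straight tuples of chambers

### The model apartment

We have $W=L\rtimes W_0$ acting on a Euclidean space $V$ (a direct sum over the irreducible factors). Here $\Phi$ is a reduced root system with positive roots $\Phi^+$, $W_0$ is its Weyl group, and $L$ is the coroot lattice. The walls are $\{\alpha=k\}$ with $\alpha\in\Phi^+$, $k\in\mathbb Z$; for fixed $\alpha$ they form a *class*. Let $\mathcal C$ be the open Weyl cone, where all $\alpha\in\Phi^+$ are positive, $C_0\subset\mathcal C$ the alcove with $0\in\overline{C_0}$, and $t_\mu$ translation by $\mu\in L$. The chambers of $V$ are $wC_0$ ($w\in W$), permuted simply transitively by $W$; we identify $w$ with $wC_0$. Put $\delta(v,w)=v^{-1}w$. The length $\ell(v^{-1}w)$ is the number of walls separating $vC_0$ and $wC_0$. The chambers $v$ and $vs$ ($s\in S$) share a panel of type $s$. The group $W_0$ permutes the cones $u\mathcal C$ simply transitively, and its longest element $w_0$ satisfies $w_0\mathcal C=-\mathcal C$. No wall meets an alcove and $0\in\overline{C_0}$, so $\alpha(C_0)\subset(0,1)$ for $\alpha\in\Phi^+$; consequently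
$$\alpha(uC_0)\subset(-1,0)\ \text{ or }\ \alpha(uC_0)\subset(0,1)\qquad(u\in W_0,\ \alpha\in\Phi^+). \tag{5.1}$$

Two examples accompany us. In the *line*, $V=\mathbb R$, $\Phi^+=\{\alpha\}$ with $\alpha(x)=x$, the walls are the integers, $C_0=(0,1)$, $\mathcal C=(0,\infty)$, $L=2\mathbb Z$ and $W_0=\{1,s\}$ with $s(x)=-x$; this is the model for trees. In the *grid*, $V=\mathbb R^2$, $\Phi^+=\{x_1,x_2\}$, the walls are the lines $x_i=k$, chambers are unit squares, there are two classes, $\mathcal C$ is the open first quadrant and $L=(2\mathbb Z)^2$; this is the model for products of two trees.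

### Apartments

Let $\delta:\mathrm{Ch}\times\mathrm{Ch}\to W$ be the Weyl distance and $d=\ell\circ\delta$ the gallery distance. Both are preserved by $G$. By local finiteness balls for $d$ are finite, and since stabilizers are finite, $\{g\in G:d(c,gc)\le D\}$ is finite for all $c$ and $D$. An *isometry* between sets of chambers is a $\delta$-preserving map. Apartments are the images of isometries $\psi:W\to\mathrm{Ch}$. We call $\psi$ *coordinates* on $A=\psi(W)$; two coordinates on $A$ differ by precomposition with left multiplication by an element of $W$. So walls, classes of walls and *roots* (half-apartments) of $A$ make sense. Standard facts (Abramenko–Brown, *Buildings*, GTM 248, Ch. 5):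

* **(B1)** Any two chambers lie in an apartment; an apartment contains all minimal galleries between its chambers.
* **(B2)** If $\delta(a,b)=u$, $\delta(b,c)=v$ and $\ell(uv)=\ell(u)+\ell(v)$, then $\delta(a,c)=uv$. For a fixed reduced word of $w$ and $\delta(a,c)=w$ there is a unique gallery of that type from $a$ to $c$.
* **(B3)** If $A\cap A'\neq\emptyset$, there is an isometry of $A$ onto $A'$ that is the identity on $A\cap A'$: fix $c\in A\cap A'$ and send $d\in A$ to the $d'\in A'$ with $\delta(c,d')=\delta(c,d)$.
* **(B4)** A subset of $\mathrm{Ch}$ isometric to a subset of $W$ lies in an apartment.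
* **(B5)** For a root $R$ of an apartment $A$ there is an apartment $A'$ with $A\cap A'=R$.

Fact (B5) is where thickness enters; here is the proof. Take $c\in R$ with a panel, of type $s$ say, in the bounding wall $H$. Let $c''\in A$ be its neighbor across $H$ and let $e\notin\{c,c''\}$ be a third chamber on the panel. For $f\in R$ the wall $H$ separates $f$ from $c''$ but not from $c$, so $\delta(f,c'')=\delta(f,c)s$ is longer than $\delta(f,c)$. By (B2), $\delta(f,e)=\delta(f,c)s=\delta(f,c'')$. Thus $R\cup\{e\}$ is isometric to $R\cup\{c''\}\subset A$, and by (B4) it lies in an apartment $A'$. Suppose $A\cap A'$ contained some $f\notin R$. The walls separating $c''$ from $f$ are those separating $c$ from $f$, except $H$; so $c''$ lies on a minimal gallery from $c$ to $f$ and $c''\in A'$ by (B1). Then a panel has three chambers $c,c'',e$ in $A'$, which is impossible.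

### Straightness and transfer

**Definition.** A tuple $(a_0,\dots,a_n)$ of chambers is *straight* if $d(a_0,a_n)=\sum_i d(a_{i-1},a_i)$. The *interval* is $[a,c]=\{b:(a,b,c)\text{ straight}\}$.

This replaces "the product is reduced as written". In a tree a straight tuple is a sequence of edges met in this order by a non-backtracking path. In the grid, $d$ is the $\ell^1$-distance between squares.

By (B1), $[a,c]$ lies in every apartment containing $a$ and $c$. If $(a_0,\dots,a_n)$ is straight, the triangle inequality gives $a_i\in[a_0,a_n]$, so a straight tuple lies in an apartment. In an apartment, $\sum d(a_{i-1},a_i)$ counts each wall as often as it separates a consecutive pair, and a wall separates $a_0,a_n$ iff that number is odd. So a tuple in an apartment is straight iff each wall separates at most one consecutive pair. Subtuples and reversals of straight tuples are straight; elements of $[a_{i-1},a_i]$ may be inserted between $a_{i-1}$ and $a_i$; and $b\in[a,c]$ implies $[a,b]\subset[a,c]$. Applying (B2) repeatedly gives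

**Transfer.** If $(v_0,\dots,v_n)$ in $W$ is straight and $\delta(a_{i-1},a_i)=v_{i-1}^{-1}v_i$ for all $i$, then $(a_0,\dots,a_n)$ is straight.

**Definition.** A tuple $(v_0,\dots,v_n)$ in $W$ is *ascending* if for every $i$, every $\alpha\in\Phi^+$ and every wall $\{\alpha=k\}$ separating $v_{i-1}C_0$ from $v_iC_0$, we have $v_iC_0\subset\{\alpha>k\}$.

Ascending tuples are straight: between two upward crossings of the same wall there would be a downward one. In the grid, ascending means that both coordinates of the squares are nondecreasing. If $(v,w)$ is ascending and $\alpha(vC_0)\subset(j,j+1)$, the walls of class $\alpha$ separating $v,w$ are $\alpha=j+1,\dots,j+k_\alpha$ for some $k_\alpha\geq0$: the first $k_\alpha$ walls above $v$.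

### Where concatenation fails, and regularity

In a tree, if $(a,b,c)$ and $(b,c,e)$ are straight and $b\ne c$, then $(a,b,c,e)$ is straight: non-backtracking is a local condition. We used this when we said "reduced as written". In the grid it is false. Name a square by its lower left corner and take $a=(0,0)$, $b=(0,1)$, $c=(1,1)$, $e=(1,0)$. Then $d(a,c)=2=1+1$ and $d(b,e)=2=1+1$, so both triples are straight, but $d(a,e)=1\ne3$. The wall $x_2=1$ is crossed upward and then downward, and the step from $b$ to $c$ does not notice, because it crosses no wall of that class. The cure is to glue only along pairs that cross a wall of every class.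

**Definition.** The *regularity* $r(a,b)$ is the minimum, over all classes, of the number of walls of that class separating $a$ and $b$ in an apartment containing them.

Left multiplications permute classes, so $r(a,b)$ depends only on $\delta(a,b)$; it is symmetric and $G$-invariant. In a tree $r=d$; in the grid $r$ is the smaller of the two coordinate displacements, so $r(b,c)=0$ above. If $(a,b,c,e)$ is straight, the walls separating $b,c$ also separate $a,e$, so $r(a,e)\ge r(b,c)$.

**(N)** *If $r(a,b)\ge1$ and $a,b\in A$, there are coordinates $\psi$ on $A$ with $(\psi^{-1}a,\psi^{-1}b)$ ascending, unique up to precomposition with translations from $L$.* In any coordinates let $y,y'$ be interior points of $a,b$. For each $\alpha\in\Phi^+$ some $\{\alpha=k\}$ separates them, so $\alpha(y'-y)\neq0$. The pair is ascending iff $y'-y\in\mathcal C$: if it is ascending, $\alpha(y)<k<\alpha(y')$ for such a wall; conversely, if all $\alpha(y'-y)>0$, every separating wall has $b$ above it. Precomposing $\psi$ with an element of linear part $u\in W_0$ replaces $y'-y$ by $u^{-1}(y'-y)$, and exactly one $u$ puts it into $\mathcal C$.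

**Lemma 1 (gluing).** If $(a_0,\dots,a_m)$ and $(a_{m-1},a_m,\dots,a_n)$ are straight and $r(a_{m-1},a_m)\ge1$, then $(a_0,\dots,a_n)$ is straight.

We say that the tuples are *glued along* $(a_{m-1},a_m)$.

*Proof.* Put $a=a_0$, $b=a_{m-1}$, $c=a_m$, $e=a_n$. It suffices that $(a,b,c,e)$ is straight, since the other $a_i$ can then be inserted. Since $(a,b,c)$ lies in an apartment, $\delta(a,c)=\delta(a,b)\delta(b,c)$ with lengths adding, and similarly for $(b,c,e)$. Choose four chambers of $W$ with the same successive Weyl distances; their two triples are straight and the middle pair has $r\ge1$. By transfer it is enough to show that this quadruple in $W$ is straight; we call its members $a,b,c,e$ again. If it is not straight, some wall $H$ separates $a|b$ and $c|e$ but not $b|c$, the other double crossings being excluded by the two triples. Let $H'$ be a wall in the class of $H$ that separates $b|c$. It separates neither $a|b$ nor $c|e$. So $a$ and $b$ are on the same side of $H'$ and are separated by $H$, which is parallel to $H'$; hence $H$ lies on the side of $H'$ containing $a,b$. In the same way $H$ lies on the side of $H'$ containing $c,e$.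 But $b$ and $c$ are on different sides, a contradiction. $\square$

## 6. Chambers at infinity and how they diverge

The points $t_i$ of the tile will be placed far away in prescribed directions. This section sets up the directions.

**Definition.** A *sector* of $A=\psi(W)$ is the image under $\psi$ of the set of chambers in a cone $x+u\mathcal C$ ($x\in V$, $u\in W_0$). Two sectors are equivalent if their intersection contains a sector. $\Omega$ is the set of classes, and $\partial A$ the set of classes of sectors in $A$.

In a tree, sectors are rays and $\Omega$ is the set of ends. For a product of two trees, sectors are quadrants and $\Omega$ is the product of the two sets of ends. A sector of $A$ contained in another apartment $A'$ is a sector of $A'$: compose its coordinates with the isometry of (B3). Standard facts (Abramenko–Brown §11.8; Ronan, *Lectures on Buildings*, Ch. 9; for products take products):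

* **(I1)** Equivalence is an equivalence relation; for $c\in\mathrm{Ch}$ and $\xi\in\Omega$ there is an apartment $A\ni c$ with $\xi\in\partial A$.
* **(I2)** $\Omega$ is the chamber set of a spherical building of type $W_0$ with Weyl distance $\delta_\infty$ and apartments $\partial A$, where $\partial A\cong W_0$ via $u\mapsto[\psi(x+u\mathcal C)]$. Type-preserving automorphisms of $X$ act type-preservingly on it. In particular any $\xi,\xi'$ lie in a common $\partial A$; they are *opposite* iff they have directions $u\mathcal C,-u\mathcal C$ there, that is, iff $\delta_\infty(\xi,\xi')=w_0$.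

In a tree any two distinct ends are opposite; in a product of two trees, opposite means distinct in both coordinates.

**Definition.** A property of chambers $f$ holds *near $\xi$* if it holds for all $f$ in some sector of class $\xi$. Put
$$S(c,\xi)=\{d\in\mathrm{Ch}:\ d\in[c,f]\ \text{for all } f \text{ near } \xi\}.$$

Finite conjunctions of properties holding near $\xi$ hold near $\xi$. If $\xi\in\partial A$, then near $\xi$ chambers lie in $A$, and for each wall of $A$ they lie on one side of it, the *$\xi$-side*: a root has constant sign on the direction $u\mathcal C$, so it tends to $+\infty$ or $-\infty$ on deep subsectors. In a tree $S(c,\xi)$ is the set of edges of the ray that starts with $c$ and goes to $\xi$; in a product of trees it is a product of two such rays.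

**Lemma 2.** (a) If $c\in A$ and $\xi\in\partial A$, then $S(c,\xi)$ is the set of $d\in A$ such that every wall of $A$ separating $c,d$ has $d$ on its $\xi$-side. (b) For every $N$: near $\xi$, $f\in S(c,\xi)$ and $r(c,f)\ge N$. (c) If $d\in S(c,\xi)$ and $e\in S(d,\xi)$, then $(c,d,e)$ is straight and $e\in S(c,\xi)$.

*Proof.* (a) Let $d\in S(c,\xi)$. Then $d\in[c,f]$ for some $f\in A$, so $d\in A$. Choose $f\in A$ with $d\in[c,f]$ and on the $\xi$-side of the finitely many walls separating $c,d$. By straightness such a wall does not separate $d,f$, so $d$ is on its $\xi$-side. Conversely, let $d\in A$ satisfy the condition. Near $\xi$ chambers $f$ lie in $A$ on the $\xi$-side of the finitely many walls separating $c,d$, so none of these separates $d,f$, and $(c,d,f)$ is straight.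

(b) Take $A$ from (I1) and coordinates in which $\xi$ has direction $\mathcal C$. Let $y$ be an interior point of $c$. If a chamber $f$ lies in $y+\mathcal C$ and $\{\alpha=k\}$, $\alpha\in\Phi^+$, separates $c$ from $f$, then $\alpha(y)<k$ and $f$ is above the wall, on the $\xi$-side; so $f\in S(c,\xi)$ by (a). Choose $y_N\in y+\mathcal C$ with $\alpha(y_N)\geq\alpha(y)+N+1$ for all $\alpha\in\Phi^+$. Every chamber in $y_N+\mathcal C$ is separated from $c$ by at least $N$ walls of each class.

(c) For $f$ near $\xi$ we have $d\in[c,f]$ and $e\in[d,f]$, so $(c,d,e,f)$ is straight by insertion. $\square$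

For coordinates $\psi$ on $A$ with $\xi=[\psi(\mathcal C)]$ and $c\in A$, part (a) reads
$$d\in S(c,\xi)\iff d\in A\text{ and }(\psi^{-1}c,\psi^{-1}d)\text{ is ascending}. \tag{6.1}$$

**Lemma 3.** Let $\xi,\xi'\in\partial A$ be opposite, $a,b\in A$, $a\in S(b,\xi)$. Then $b\in S(a,\xi')$, and $(a_+,a,b,b_+)$ is straight for all $a_+\in S(a,\xi)$, $b_+\in S(b,\xi')$.

*Proof.* Use coordinates in which $\xi$ has direction $-\mathcal C$ and $\xi'$ has direction $\mathcal C$. The $\xi$-side of each wall is the lower side and the $\xi'$-side is the upper one. By Lemma 2(a), walls separating $a,b$ have $a$ below and $b$ above, which gives the first claim. Also $a_+,b_+\in A$, walls separating $a_+,a$ have $a_+$ below, and walls separating $b,b_+$ have $b_+$ above. So the tuple is ascending, hence straight. $\square$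

The next lemma is what will replace "no word is a suffix of another". In a tree it says that the rays from $c$ to two different ends separate, and that beyond the separation no path from $c$ meets both.

**Lemma 4 (divergence).** Let $c\in\mathrm{Ch}$ and $\xi\neq\xi'$ in $\Omega$. There are sectors $s,s'$ of classes $\xi,\xi'$ such that for all $p\in s$, $p'\in s'$ there is no chamber $e$ with $p,p'\in[c,e]$. (In short: this holds for all $p$ near $\xi$ and all $p'$ near $\xi'$.)

*Proof.* The plan is to mark a sequence of chambers on the way from $c$ to $\xi$ that can be reconstructed from $c$ and any $e$ far enough in that direction. Fix $\lambda\in L\cap\mathcal C$ (the sum of the positive coroots, for example). Choose coordinates $\varphi$ on an apartment $A$ with $c=\varphi(v)$ and $\xi=[\varphi(\mathcal C)]$, and put $c_m=\varphi(t_{m\lambda}v)$ for $m\ge0$. Define $\varphi',A',v',c'_m$ similarly for $\xi'$.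

**Step 1: the marks are determined by $e$.** *Let $N=m\max_{\alpha\in\Phi^+}\alpha(\lambda)$. If $p\in S(c,\xi)$, $p'\in S(c,\xi')$, $r(c,p),r(c,p')\ge\max(N,1)$ and $p,p'\in[c,e]$, then $c_m=c'_m$.*

In $A$, the walls of class $\alpha$ separating $c$ from $c_m$ are the first $m\alpha(\lambda)$ above $c$, and by (6.1) those separating $c$ from $p$ are the first $k_\alpha$ above $c$, with $k_\alpha\ge N$. So every wall separating $c,c_m$ separates $c,p$ and does not separate $c_m,p$, and $c_m\in[c,p]\subset[c,e]$. Let $B$ be an apartment containing $c,e$; it contains $p$ and $c_m$. Since $r(c,e)\ge r(c,p)\ge1$, (N) gives coordinates $\chi$ on $B$ with $(\chi^{-1}c,\chi^{-1}e)$ ascending; write $c=\chi(v'')$. As $p\in[c,e]$, walls separating $c,p$ separate $c,e$ and have $p$ on the side of $e$, so $(\chi^{-1}c,\chi^{-1}p)$ is ascending. Let $\iota:A\to B$ be the isometry fixing $A\cap B$, which contains $c,p,c_m$. Then $\iota\varphi$ and $\chi$ are coordinates on $B$ in which $(c,p)$ is ascending. By uniqueness in (N), $\iota\varphi=\chi t_\nu$ with $\nu\in L$, and $t_\nu v=v''$. Therefore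
$$c_m=\iota(c_m)=\iota\varphi(t_{m\lambda}v)=\chi(t_\nu t_{m\lambda}v)=\chi(t_{m\lambda}v'').$$
The right side depends only on $c,e,B,\chi$. The same computation with $p'$ gives $c'_m=\chi(t_{m\lambda}v'')$.

**Step 2: some marks differ.** First, $S(c,\xi)=\bigcup_m[c,c_m]$. If $d\in S(c,\xi)$, the finitely many walls separating $c,d$ form initial runs above $c$ in each class, so $d\in[c,c_m]$ for large $m$. Conversely, if $d\in[c,c_m]$, walls separating $c,d$ have $d$ on the side of $c_m$, which is above, so $d\in S(c,\xi)$ by (6.1). The same holds for $\xi'$ and $c'_m$. Now suppose $c_m=c_m'$ for all $m$. Then $S(c,\xi)=S(c,\xi')$, so by Lemma 2(b) the set $S(c,\xi)\subset A$ contains a sector of class $\xi'$, which is a sector $\varphi(x+u\mathcal C)$ of $A$. All $\alpha\in\Phi^+$ are bounded below on $S(c,\xi)$, hence on $x+u\mathcal C$; so they are positive on $u\mathcal C$, $u\mathcal C=\mathcal C$, and $\xi'=\xi$, a contradiction.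

So $c_m\ne c'_m$ for some $m$. With this $m$, Lemma 2(b) gives sectors of classes $\xi$, $\xi'$ on which the assumptions on $p$, $p'$ in Step 1 hold, and Step 1 forbids $e$. $\square$

**Lemma 5.** Panels of $\Omega$ are infinite. For finitely many $\omega_1,\dots,\omega_n\in\Omega$ there is $\xi\in\Omega$ opposite to all of them.

*Proof.* **Step 1: infinite panels.** Let $\pi$ be the $s$-panel of $\xi\in\Omega$, with $s$ the reflection in a simple root $\alpha$. We branch off a fixed apartment at infinitely many parallel walls. Choose coordinates $\varphi$ on $A$ with $\xi=[\varphi(\mathcal C)]$ and put $\xi^*=[\varphi(s\mathcal C)]\in\pi$. For $n\in\mathbb N$ let $R_n=\varphi(\{\alpha<n\})$, let $A_n$ be an apartment with $A\cap A_n=R_n$ (B5), and let $\varphi_n$ be coordinates on $A_n$ agreeing with $\varphi$ on $R_n$ (B3). Since $\alpha<0$ on $s\mathcal C$, $R_n$ contains sectors of class $\xi^*$, so $\xi^*=[\varphi_n(s\mathcal C)]$, and $\xi_n:=[\varphi_n(\mathcal C)]$ is $s$-adjacent to $\xi^*$; so $\xi_n\in\pi$. Let $m<n$. Take $c\in R_m$ with a panel in $\{\alpha=m\}$, and its neighbor $d\in A$ across that wall. Then $d$ lies in the strip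 $m<\alpha<m+1$, so $d\in R_n\subset A_n$, and $d\in S(c,\xi_n)$ by (6.1). But $S(c,\xi_m)\subset A_m$ and $d\in A\setminus R_m$, so $d\notin A_m$ and $d\notin S(c,\xi_m)$. Hence $\xi_n\ne\xi_m$.

**Step 2: a common opposite.** Recall that for $\omega\in\Omega$ and an $s$-panel there is one chamber of the panel, the projection of $\omega$, at a distance $v$ from $\omega$ with $\ell(vs)>\ell(v)$, and all other chambers of the panel are at distance $vs$. Choose $\xi$ maximizing $\sum_i\ell(\delta_\infty(\omega_i,\xi))$. If $\xi$ is not opposite to $\omega_i$, there is $s$ with $\ell(\delta_\infty(\omega_i,\xi)s)>\ell(\delta_\infty(\omega_i,\xi))$, so $\xi$ is the projection of $\omega_i$ to its $s$-panel. This panel is infinite; replace $\xi$ by a chamber of it different from the projections of all $\omega_j$. No summand decreases and the $i$-th increases, a contradiction. $\square$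

## 7. A topology on $\Omega$ in which nontrivial elements have thin fixed sets

Let $F\subset G$ be the finite set to be tiled. Later we shall need a direction $\xi$ such that the directions $x^{-1}\xi$ ($x\in F$) are pairwise different, that is, $\xi$ is fixed by no $yx^{-1}$ with $x\ne y$. This section shows that almost every $\xi$ qualifies. It needs a property of $G$ and not only of the building: in the $3$-regular tree, the automorphism that exchanges two of the branches at a vertex and fixes the third branch pointwise is type-preserving and nontrivial, yet fixes all ends of a whole branch. Discreteness and cocompactness have to exclude this for $G$.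

**Definition.** For $r(a,b)\ge1$ let $U(a,b)=\{\xi\in\Omega:b\in S(a,\xi)\}$.

In a tree $U(a,b)$ consists of the ends that lie beyond $b$ as seen from $a$. Clearly $gU(a,b)=U(ga,gb)$ for $g\in G$.

**Lemma 6.** (a) The sets $U(a,b)$ form a base of a Hausdorff topology on $\Omega$; every nonempty open set is infinite; each $U(a,b)$ is nonempty. (b) $\operatorname{Opp}(\xi)=\{\omega:\omega\text{ opposite }\xi\}$ is open.

*Proof.* **Step 1: base.** The sets cover $\Omega$ by Lemma 2(b). Let $\xi\in\bigcap_lU(a_l,b_l)$, a finite intersection. Choose $f'$ near $\xi$ with $b_l\in[a_l,f']$ and $f'\in S(a_l,\xi)$ for all $l$, and then $f$ near $\xi$ with $f\in S(f',\xi)$ and $r(f',f)\ge1$. By Lemma 2(c) $(a_l,f',f)$ is straight, so $(a_l,b_l,f',f)$ is straight. Let $\omega\in U(f',f)$. For $h$ near $\omega$ the triple $(f',f,h)$ is straight, so gluing along $(f',f)$ shows that $(a_l,b_l,f',f,h)$ is straight. Hence $\omega\in U(a_l,b_l)$. So $\xi\in U(f',f)\subset\bigcap_lU(a_l,b_l)$.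

**Step 2: Hausdorff.** For $\xi\neq\xi'$ fix $c$ and take $p,p'$ from Lemma 4 with also $p\in S(c,\xi)$, $p'\in S(c,\xi')$ and $r(c,p),r(c,p')\ge1$. For a point $\omega$ of $U(c,p)\cap U(c,p')$, any $e$ near $\omega$ would have $p,p'\in[c,e]$. So these neighborhoods are disjoint.

**Step 3: nonempty open sets are infinite.** Given $r(a,b)\ge1$, take coordinates $\psi$ on $A\ni a,b$ as in (N). By (6.1), $\xi=[\psi(\mathcal C)]\in U(a,b)$. Now take $\alpha\in\Phi^+$ and $n$ so large that $a,b\in R=\psi(\{\alpha<n\})$, an apartment $A'$ with $A\cap A'=R$, coordinates $\psi'$ on $A'$ agreeing with $\psi$ on $R$, and $\xi'=[\psi'(\mathcal C)]$. By (6.1) in $A'$, $\xi'\in U(a,b)$. We have $S(a,\xi')\subset A'$, while $S(a,\xi)$ contains chambers of $A\setminus R$, which are not in $A'$. So $\xi'\neq\xi$. Every basic set thus has at least two points, so no point is isolated. In a Hausdorff space a finite open set consists of isolated points, so nonempty open sets are infinite.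

**Step 4: (b).** Let $\eta$ be opposite $\xi$, both in $\partial A$. Take $a\in A$ and $b\in S(a,\eta)$ with $r(a,b)\ge1$, so $\eta\in U(a,b)$. We show $U(a,b)\subset\operatorname{Opp}(\xi)$. Let $\omega\in U(a,b)$. By Lemma 3 (with $\eta,\xi,b,a$ in the roles of $\xi,\xi',a,b$), $(f,a,b)$ is straight for $f\in S(a,\xi)$, in particular for $f$ near $\xi$. For $h$ near $\omega$, $(a,b,h)$ is straight. Gluing along $(a,b)$, $(f,a,b,h)$ is straight and $r(f,h)\ge r(a,b)\geq1$, for all $f$ in a sector of class $\xi$ and all $h$ in a sector of class $\omega$. We may take both sectors in one apartment $B$ with $\xi,\omega\in\partial B$. Suppose $\xi,\omega$ are not opposite. Then their directions $u\mathcal C$, $u'\mathcal C$ satisfy $u'\mathcal C\ne-u\mathcal C$, so some root $\alpha$ is positive on both. A sector $x+u\mathcal C$ with $\alpha>0$ on $u\mathcal C$ contains, for all large integers $k$, a chamber in the strip $k<\alpha<k+1$: for $\rho\in u\mathcal C$ it contains large balls around $x+t\rho$ with $t$ large; when $\alpha(x+t\rho)=k+\frac12$, a chamber whose closure contains $x+t\rho$ lies in the ball and in the strip. So for some $k$ both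 sectors contain chambers in the strip $k<\alpha<k+1$. No wall of the class of $\pm\alpha$ separates these two, contradicting $r\ge1$. $\square$

**Lemma 7.** For $1\neq g\in G$, $\operatorname{Fix}(g)\subset\Omega$ is closed with empty interior.

*Proof.* $g$ acts by a homeomorphism of a Hausdorff space, so $\operatorname{Fix}(g)$ is closed. Suppose $g$ fixes $U(a,b)$ pointwise. The idea is to travel toward a point of $U(a,b)$, where $g$ moves chambers a bounded amount, and to look back from there: $U(a,b)$ appears larger and larger, and in the limit we obtain a nontrivial element of $G$ that fixes everything.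

Take $A\ni a,b$ and coordinates $\psi$ on $A$ with $(v_0,v_1)=(\psi^{-1}a,\psi^{-1}b)$ ascending, and $\xi=[\psi(\mathcal C)]\in U(a,b)$. Fix $\lambda\in L\cap\mathcal C$ and put $\tau=t_\lambda$, $f_n=\psi(\tau^n)$.

**Step 1: bounded displacement.** We show that $d(f_n,gf_n)$ is constant for large $n$. Since $g\xi=\xi$, both $A$ and $gA$ contain sectors of class $\xi$, so $A\cap gA$ contains a sector $s$ of class $\xi$. Also $g^{-1}s$ has class $\xi$, so $s\cap g^{-1}s$ contains a sector $s_1$ of class $\xi$. Compose $g:A\to gA$ with the isometry $gA\to A$ fixing $A\cap gA$. This is an isometry of $A$ onto itself, so it is $\psi w\psi^{-1}$ for some $w\in W$, and it equals $g$ on $s_1$ because $gs_1\subset s\subset A\cap gA$. It maps $s_1$ to $gs_1$, both sectors of $A$ of class $\xi$, so the linear part of $w$ preserves $\mathcal C$ and is trivial; $w=t_\mu$ with $\mu\in L$. Since $\lambda\in\mathcal C$, $f_n\in s_1$ for large $n$. Then $gf_n=\psi(t_\mu\tau^n)$ and $\delta(f_n,gf_n)=\tau^{-n}t_\mu\tau^n=t_\mu$.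

**Step 2: renormalization.** As $G$ has finitely many orbits on $\mathrm{Ch}$, there are $\gamma_n\in G$ and a subsequence with $\gamma_nf_n=c$ constant. Put $h_n=\gamma_ng\gamma_n^{-1}\ne1$. Then $d(c,h_nc)=d(f_n,gf_n)$ is eventually constant, so $h_n$ takes finitely many values, and on a subsequence $h_n=h\neq1$ is constant. Put $\varphi_n(w)=\gamma_n\psi(\tau^nw)$. These are isometries $W\to\mathrm{Ch}$ with $\varphi_n(1)=c$. For each of the countably many $w$, $\varphi_n(w)$ lies in the finite ball of radius $\ell(w)$ around $c$. By a diagonal argument a subsequence is eventually constant at each $w$, with limit an isometry $\varphi$. Let $A_\infty=\varphi(W)$ and $\zeta=[\varphi(-\mathcal C)]$.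

**Step 3: $h$ fixes every $\omega\in\operatorname{Opp}(\zeta)$.** Let $\zeta,\omega\in\partial B$. The set $A_\infty\cap B$ contains a sector of class $\zeta$; choose in it $e=\varphi(w_1)$ and $e'=\varphi(w_2)$ with $e'\in S(e,\zeta)$ and $r(e,e')\ge1$. In $B$, Lemma 3 gives $e\in S(e',\omega)$, so $(e',e,f)$ is straight for $f$ near $\omega$. In $A_\infty$, where the $\zeta$-side is the lower side, Lemma 2(a) says that $(w_2,w_1)$ is ascending. For large $n$ in the subsequence, $\varphi_n(w_i)=\varphi(w_i)$. Moreover $\gamma_na=\gamma_n\psi(v_0)=\varphi_n(\tau^{-n}v_0)$ and $\gamma_nb=\varphi_n(\tau^{-n}v_1)$. The tuple $(\tau^{-n}v_0,\tau^{-n}v_1,w_2,w_1)$ is ascending for large $n$: the first pair is a translate of an ascending pair, and all $\alpha\in\Phi^+$ tend to $-\infty$ on $\tau^{-n}v_1$, so the second pair is ascending. Hence $(\gamma_na,\gamma_nb,e',e)$ is straight. Gluing along $(e',e)$, so is $(\gamma_na,\gamma_nb,e',e,f)$ for $f$ near $\omega$. Thus $\omega\in U(\gamma_na,\gamma_nb)=\gamma_nU(a,b)$, and $h=\gamma_ng\gamma_n^{-1}$ fixes this set pointwise.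

**Step 4: $h$ fixes $\Omega$ pointwise.** We use descending induction on $\ell(\delta_\infty(\zeta,\omega))$; the case $\delta_\infty(\zeta,\omega)=w_0$ is Step 3. If $v=\delta_\infty(\zeta,\omega)\neq w_0$, choose $s$ with $\ell(vs)>\ell(v)$. All other chambers of the $s$-panel of $\omega$ have distance $vs$ from $\zeta$, so $h$ fixes them by induction. As $h$ preserves types and fixes a chamber of this panel, it preserves the panel; it permutes its chambers and fixes all except possibly $\omega$, hence it fixes $\omega$.

**Step 5: $h$ is trivial.** Let $A$ be any apartment and $\xi,\xi'\in\partial A$ opposite. Both are fixed by $h$, so they lie in $\partial(hA)$, and $A\cap hA$ contains sectors of both classes. Let $d\in A$. By Lemma 2(b) there are $f\in S(d,\xi)$ and $f'\in S(d,\xi')$ in $A\cap hA$, and by Lemma 3 (with $a=b=d$) $d\in[f,f']$. So $d\in hA$. Hence $A\subset hA$; with $h^{-1}$ in place of $h$ we get $A\subset h^{-1}A$, so $hA=A$. This holds for every apartment. By (B5) each root of $A$ is $A\cap A'$ for an apartment $A'$, so $h$ preserves it. A chamber of $A$ is the only chamber in the intersection of the roots of $A$ containing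 it. So $h$ fixes every chamber of every apartment, acts trivially on $\mathrm{Ch}$, and $h=1$, a contradiction. $\square$

## 8. Joining two regular pairs by an element of $G$

In $\mathbb Z/3*\mathbb Z/3$ we could write down any word we liked as $t_i$. In general $G$ has only finitely many orbits on chambers, and it is not clear that it contains an element that continues a given pair $(a,b)$ straight into a translate of a given pair $(c,e)$. That is what Lemma 8 provides.

Fix $\lambda$ to be the sum of the positive coroots. It takes the value $2$ on each simple root, so
$$\alpha(\lambda)\ge2\quad\text{for all }\alpha\in\Phi^+ .$$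
For $u,u'\in W_0$ put $w_{u,u'}=u^{-1}t_\lambda u'$, the Weyl distance from $uC_0$ to $\lambda+u'C_0$. By (5.1), $\alpha$ takes values in $(i\alpha(\lambda)-1,\,i\alpha(\lambda)+1)$ on $i\lambda+u_iC_0$. So for any $u_0,u_1,\ldots\in W_0$ the chambers $i\lambda+u_iC_0$ form ascending tuples, and the wall $\{\alpha=i\alpha(\lambda)+1\}$ separates the $i$-th from the next. In particular $r\ge1$ for chambers at distance $w_{u,u'}$.

On the line, $\lambda=2$, $uC_0$ is $(0,1)$ or $(-1,0)$, and $\lambda+u'C_0$ is $(2,3)$ or $(1,2)$. So $w_{1,s},w_{1,1},w_{s,s},w_{s,1}$ have lengths $1,2,2,3$.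

**Lemma 8.** If $r(a,b)\ge1$ and $r(c,e)\ge1$, there is $t\in G$ with $(a,b,tc,te)$ straight.

*Proof.* Let $\Sigma=\mathrm{Ch}\times W_0$ with $G$ acting on the first factor. Draw an arrow $(x,u)\to(y,u')$ iff $\delta(x,y)=w_{u,u'}$. The label $u$ records how $x$ is placed with respect to the direction of travel: in a tree, $(x,u)$ is an edge with an orientation, and an arrow goes forward by one, two or three edges.

The natural attempt is to follow arrows from $(b,u)$, for a suitable $u$, until a translate of $(c,u')$ is met. The set of points met is closed under arrows, and the worry is that it might not be everything. On $\mathbb Z$ with arrows $n\to n+1$, the set $\{n\ge0\}$ is closed under arrows and is not everything, although each point has exactly one arrow in and one out. What rules this out here is that $G\backslash\Sigma$ is finite: a flow that preserves a finite total mass cannot leak out of a set's complement into the set.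

**Step 1: a flow with row and column sums $1$.** For each $w\in W$ fix a reduced word. For $\delta(x,y)=w$ let $P_w(x,y)=\prod_i1/q_i$, where $q_i+1$ is the size of the $i$-th panel of the unique gallery of that type from $x$ to $y$. (In the $3$-regular tree $P_w=2^{-\ell(w)}$.) By (B2), the $y$ with $\delta(x,y)=w$ correspond to the galleries of that type from $x$; building such a gallery forward step by step there are $q_i$ choices at the $i$-th step, each of weight $1/q_i$. Building galleries backward from $y$, the same is true. So
$$\sum_yP_w(x,y)=1=\sum_xP_w(x,y).$$
Put $K((x,u),(y,u'))=|W_0|^{-1}P_{w_{u,u'}}(x,y)$ on arrows and $0$ otherwise. Summing over the $|W_0|$ values of $u'$, or of $u$, we see that $K$ has all row and column sums equal to $1$. It is $G$-invariant and positive exactly on arrows.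

**Step 2: a $G$-invariant forward-closed $R\subset\Sigma$ is backward-closed.** Let $\Sigma_1$ be a finite set of representatives of the $G$-orbits in $\Sigma$ and let $R_1=\Sigma_1\cap R$, a set of representatives for $R$. We sum $K(\sigma,\sigma')/|G_\sigma\cap G_{\sigma'}|$ over the $G$-orbits of pairs $(\sigma,\sigma')\in R\times\Sigma$ with $K(\sigma,\sigma')>0$. Choosing $\sigma\in R_1$, the orbits of pairs correspond to $G_\sigma$-orbits of $\sigma'$, and the orbit of $\sigma'$ has $|G_\sigma|/|G_\sigma\cap G_{\sigma'}|$ elements; so $\sigma$ contributes $|G_\sigma|^{-1}\sum_{\sigma'}K(\sigma,\sigma')$. Choosing $\sigma'\in\Sigma_1$ instead gives the analogous expression. All sums are finite by local finiteness. Hence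
$$\sum_{\sigma\in R_1}\frac1{|G_\sigma|}=\sum_{\sigma\in R_1}\frac1{|G_\sigma|}\sum_{\sigma'\in\Sigma}K(\sigma,\sigma')=\sum_{\sigma'\in\Sigma_1}\frac1{|G_{\sigma'}|}\sum_{\sigma\in R}K(\sigma,\sigma')=\sum_{\sigma'\in R_1}\frac1{|G_{\sigma'}|}\sum_{\sigma\in R}K(\sigma,\sigma'),$$
the last step because no arrow leads from $R$ to a point outside $R$. The inner sums on the right are at most $1$, so all of them equal $1$. As the full column sums are $1$ and $K$ is positive on arrows, all predecessors of points of $R_1$, hence of $R$, lie in $R$.

**Step 3: if $R\ne\emptyset$ is $G$-invariant and closed under arrows in both directions, then $R=\Sigma$.** Let $(x,u)\in R$, let $x'\ne x$ be $s$-adjacent to $x$, and let $z\neq x,x'$ be a third chamber on their common panel, by thickness. We show $(x',u)\in R$ by finding a chamber $y$ that sees $x$ and $x'$ both behind $z$. The $s$-panel of $uC_0$ lies in a wall $\{\alpha=k\}$ with $\alpha\in\Phi^+$.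

Suppose $uC_0\subset\{\alpha<k\}$. By (5.1) $k\in\{0,1\}$, and $\lambda+C_0\subset\{\alpha>1\}\subset\{\alpha>k\}$ because $\alpha(\lambda)\ge2$ and $\alpha>0$ on $C_0$. Let $w=w_{u,1}$, the distance from $uC_0$ to $\lambda+C_0$. The wall $\{\alpha=k\}$ separates these two, and $usC_0$ is the neighbor of $uC_0$ across it, at distance $sw$ from $\lambda+C_0$. So $\ell(sw)<\ell(w)$. Choose $y$ with $\delta(z,y)=sw$. Since $\delta(x,z)=\delta(x',z)=s$, (B2) gives $\delta(x,y)=\delta(x',y)=w$. So $(x,u)\to(y,1)\leftarrow(x',u)$.

Suppose $uC_0\subset\{\alpha>k\}$. Then $k\in\{-1,0\}$, and $-\lambda+C_0\subset\{\alpha<-1\}\subset\{\alpha<k\}$. Let $w=w_{1,u}=t_\lambda u$, the distance from $-\lambda+C_0$ to $uC_0$. As before $\ell(ws)<\ell(w)$. Choose $y$ with $\delta(y,z)=ws$. Then $\delta(y,x)=\delta(y,x')=w$ by (B2), so $(x,u)\leftarrow(y,1)\to(x',u)$.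

In both cases $(x',u)\in R$. Any two chambers are joined by a gallery, so $\mathrm{Ch}\times\{u\}\subset R$. Finally $(x,u)$ has a successor $(y,u')$ for every $u'\in W_0$, so $R$ meets, hence contains, every $\mathrm{Ch}\times\{u'\}$.

**Step 4: conclusion.** For $\sigma\in\Sigma$ the set of all $g\sigma'$ with $g\in G$ and $\sigma'$ reachable from $\sigma$ by a path of at least one arrow is nonempty, $G$-invariant and forward-closed. By Steps 2 and 3 it is $\Sigma$. By (N), after precomposing with translations from $L$, there are coordinates $\psi,\psi'$ with $a=\psi(v)$, $b=\psi(u)$, $u\in W_0$, $(v,u)$ ascending, and $c=\psi'(u')$, $e=\psi'(v')$, $u'\in W_0$, $(u',v')$ ascending. Choose a path $(b,u)=(x_0,u_0)\to\dots\to(x_n,u_n)=(tc,u')$ with $t\in G$. The successive Weyl distances of $(a,x_0,\dots,x_n,te)$ are $v^{-1}u_0$, then $u_{i-1}^{-1}t_\lambda u_i$, then $u'^{-1}v'$. They are also those of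
$$(v,\;u_0,\;t_\lambda u_1,\;\dots,\;t_{n\lambda}u_n,\;t_{n\lambda}v'),$$
which is ascending, hence straight. By transfer $(a,x_0,\dots,x_n,te)$ is straight, and so is its subtuple $(a,b,tc,te)$. $\square$

We also need the replacement for "one of the letters $a$, $b$ continues $g$ without cancellation".

**Lemma 9.** Fix a chamber $c_0$. The set $Q(c_0)=\{q:\delta(c_0,q)=w_{u,1}\text{ for some }u\in W_0\}$ is finite and nonempty, $r(c_0,q)\ge1$ for $q\in Q(c_0)$, and for every chamber $x$ there is $q\in Q(c_0)$ with $(x,c_0,q)$ straight.

*Proof.* Finiteness is local finiteness; nonemptiness and $r(c_0,q)\ge1$ are clear from the above. Take an apartment $A\ni x,c_0$ and generic interior points of $x$ and $c_0$, so that their difference lies on no root hyperplane. Choose coordinates $\psi$ on $A$ in which the difference, from $x$ to $c_0$, lies in $\mathcal C$, and in which $c_0=\psi(u)$ with $u\in W_0$. Every wall separating $x,c_0$ then has $c_0$ above it, and $(u,t_\lambda)$ is ascending; so $(\psi^{-1}x,u,t_\lambda)$ is ascending. Take $q=\psi(t_\lambda)$; then $\delta(c_0,q)=u^{-1}t_\lambda=w_{u,1}$. $\square$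

Let $k(X)$ be the minimum of $|Q(c_0)|$ over all chambers $c_0$; it depends only on $X$. In the $3$-regular tree $w_{1,1}$ and $w_{s,1}$ have lengths $2$ and $3$, so $k(X)=2^2+2^3=12$. Section 1 managed with two extra elements; we do not try to optimize.

## 9. Placing the elements $t_i$ in pairwise opposite directions

We prove Theorem B(2) with this $k=k(X)$. Fix $c_0$ with $|Q(c_0)|=k$ and put $Q=Q(c_0)$. Let $F\subset G$ be finite, $N\ge|F|+k$ and $K=N-|F|\ge k\ge1$. Let $q_1,\dots,q_K$ be a list of elements of $Q$ in which every element of $Q$ occurs. We shall add to $F$ elements $t_1,\dots,t_K$. Each $t_ic_0$ sits far out in a direction $\xi_i$ and is turned so that, seen from it, all of $F$ and all other $t_j$ lie behind $t_iq_i$. The way it is turned is recorded by a point $\eta_i\in U(c_0,q_i)$.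

**Step 1: choosing the points at infinity.** By Lemma 6(a) the sets $U(c_0,q_j)$ are infinite; choose distinct $\eta_j\in U(c_0,q_j)$, $1\le j\le K$. We choose inductively $\xi_1,\dots,\xi_K$, pairwise opposite, such that all the points $x^{-1}\xi_i$ ($x\in F$, $1\le i\le K$) and $\eta_j$ ($1\le j\le K$) are pairwise distinct. The set $\bigcap_{j<i}\operatorname{Opp}(\xi_j)$ is open by Lemma 6(b) and nonempty by Lemma 5. Intersect it with the finitely many sets $\Omega\setminus\operatorname{Fix}(yx^{-1})$, $x\neq y\in F$, which are open and dense by Lemma 7; a nonempty open set remains, and it is infinite by Lemma 6(a). Remove the finitely many points $xy^{-1}\xi_j$ ($j<i$; $x,y\in F$) and $x\eta_j$ ($x\in F$, $1\le j\le K$), and choose $\xi_i$ among the rest. Then $x^{-1}\xi_i=y^{-1}\xi_i$ is excluded for $x\ne y$ because $\xi_i\notin\operatorname{Fix}(yx^{-1})$, and the equalities $x^{-1}\xi_i=y^{-1}\xi_j$ and $x^{-1}\xi_i=\eta_j$ are excluded by the removed points.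

**Step 2: choosing chambers near these points.** For $i\ne j$ let $A_{ij}=A_{ji}$ be an apartment with $\xi_i,\xi_j\in\partial A_{ij}$. For $i=1,\dots,K$ successively choose $p'_i$ near $\xi_i$ with
$$p'_i\in A_{ij}\ (j\neq i),\qquad p'_i\in S(xc_0,\xi_i)\ (x\in F),\qquad p'_i\in S(p'_j,\xi_i)\ (j<i);$$
by Lemma 2(b) all these conditions hold near $\xi_i$. For $j<i$, Lemma 3 in $A_{ij}$ turns $p'_i\in S(p'_j,\xi_i)$ into $p'_j\in S(p'_i,\xi_j)$. So $p'_i\in S(p'_j,\xi_i)$ for all $i\neq j$.

Now choose $p_i$ near $\xi_i$ and $\hat q_j$ near $\eta_j$ with the following properties.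

* **(D1)** $p_i\in S(p'_i,\xi_i)$ and $r(p'_i,p_i)\ge1$; $q_j\in[c_0,\hat q_j]$, hence $r(c_0,\hat q_j)\ge r(c_0,q_j)\ge1$.
* **(D2)** No interval $[c_0,e]$ contains two of the following chambers for two different indices: $x^{-1}p_i$, with index $(x,i)\in F\times\{1,\dots,K\}$, and $\hat q_j$, with index $j\in\{1,\dots,K\}$.
* **(D3)** For distinct $i,i',j$, no interval $[p'_j,e]$ contains both $p_i$ and $p_{i'}$.

(D1) holds near $\xi_i$ and near $\eta_j$ by Lemma 2(b) and because $\eta_j\in U(c_0,q_j)$. For (D2) note that $p_i$ near $\xi_i$ means $x^{-1}p_i$ near $x^{-1}\xi_i$; apply Lemma 4 with $c=c_0$ to each pair of the distinct points of Step 1. For (D3) apply Lemma 4 with $c=p'_j$ to $\xi_i\ne\xi_{i'}$. These are finitely many conditions.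

**Step 3: the elements $t_i$.** Apply Lemma 8 to the pairs $(p'_i,p_i)$ and $(\hat q_i,c_0)$. We obtain $t_i\in G$ with
$$(p'_i,\;p_i,\;t_i\hat q_i,\;t_ic_0)\ \text{ straight}. \tag{9.1}$$

**(S1)** *For $x\in F$, the tuple $(xc_0,\;p'_i,\;p_i,\;t_i\hat q_i,\;t_iq_i,\;t_ic_0)$ is straight.* Since $p'_i\in S(xc_0,\xi_i)$ and $p_i\in S(p'_i,\xi_i)$, $(xc_0,p'_i,p_i)$ is straight by Lemma 2(c). Glue it to (9.1) along $(p'_i,p_i)$, and insert $t_iq_i\in[t_i\hat q_i,t_ic_0]$.

**(S2)** *For $i\ne j$, the tuple $(t_ic_0,\;t_iq_i,\;t_i\hat q_i,\;p_i,\;p'_i,\;p'_j,\;p_j,\;t_j\hat q_j,\;t_jq_j,\;t_jc_0)$ is straight.* Apply Lemma 3 in $A_{ij}$ with $a=p'_i$, $b=p'_j$, $a_+=p_i$, $b_+=p_j$: the tuple $(p_i,p'_i,p'_j,p_j)$ is straight. Glue the reversal of (9.1) to it along $(p_i,p'_i)$, and (9.1) for $j$ along $(p'_j,p_j)$. Insert $t_iq_i$ and $t_jq_j$.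

Put $T=F\cup\{t_1,\dots,t_K\}$. The tuples in (S1) and (S2) have positive length because $r(p'_i,p_i)\ge1$. So $t_ic_0\neq xc_0$ for $x\in F$ and $t_ic_0\ne t_jc_0$ for $i\neq j$. Hence $|T|=|F|+K=N$. For $x\in T\setminus\{t_i\}$ write $z_{i,x}=t_i^{-1}x$, as in Section 1.

**Step 4 (outward).** *For each $g\in G$ there is $i=i(g)$ such that for all $x\in T\setminus\{t_i\}$ the triple $(c_0,gc_0,gz_{i,x}c_0)$ is straight and $d(gc_0,gz_{i,x}c_0)\ge1$.* By Lemma 9, and because every element of $Q$ is on the list, there is $i$ with $(g^{-1}c_0,c_0,q_i)$ straight. Apply $t_i^{-1}$ to the reversal of (S1), if $x\in F$, or to (S2), if $x=t_j$: in both cases $(c_0,q_i,t_i^{-1}xc_0)$ is straight. Since $r(c_0,q_i)\ge1$, gluing along $(c_0,q_i)$ shows that $(g^{-1}c_0,c_0,q_i,z_{i,x}c_0)$ is straight. Apply $g$ and drop $gq_i$. Moreover $d(c_0,z_{i,x}c_0)\ge d(c_0,q_i)\ge1$.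

**Step 5 (separation).** *If $z_{i,x}^{-1}c_0$ and $z_{i',x'}^{-1}c_0$ both lie in one interval $[c_0,e]$, then $(i,x)=(i',x')$.* Note that $z_{i,x}^{-1}c_0=x^{-1}t_ic_0$. If $x\in F$, applying $x^{-1}$ to (S1) gives $x^{-1}p_i\in[c_0,x^{-1}t_ic_0]\subset[c_0,e]$. If $x=t_j$ with $j\ne i$, applying $t_j^{-1}$ to the reversal of (S2) gives $\hat q_j\in[c_0,t_j^{-1}t_ic_0]\subset[c_0,e]$. So each of the pairs $(i,x)$ and $(i',x')$ puts into $[c_0,e]$ one of the chambers of (D2): with index $(x,i)$ if $x\in F$, and with index $j$ if $x=t_j$. By (D2) the two indices coincide. If $x\in F$, this means $x'\in F$ and $(x,i)=(x',i')$. Otherwise $x=x'=t_j$ for some $j$, with $i,i'\ne j$, and we must exclude $i\neq i'$.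

So suppose $i\ne i'$ and put $e'=t_je$. Then $t_ic_0\in[t_jc_0,e']$. By (S2), reversed, $(t_jc_0,p'_j,p_i,t_ic_0)$ is straight; inserting into $(t_jc_0,t_ic_0,e')$ shows that $(t_jc_0,p'_j,p_i,t_ic_0,e')$ is straight, so $p_i\in[p'_j,e']$. Likewise $p_{i'}\in[p'_j,e']$. As $i,i',j$ are distinct, this contradicts (D3).

## 10. The greedy covering in general

**Step 6.** It remains to repeat the covering argument of Section 1. Put $|g|=d(c_0,gc_0)$. Each set $\{g\in G:|g|\le D\}$ is finite, so we may enumerate $G=\{g_1,g_2,\dots\}$ without repetition and with $|g_n|$ nondecreasing. For $n=1,2,\dots$: if $g_n$ is already covered by the translates chosen so far, do nothing. Otherwise add the translate $g_nt_i^{-1}T\ni g_n$ with $i=i(g_n)$ from Step 4. Every element of $G$ gets covered. We show that a new translate $g_nt_i^{-1}T$ is disjoint from every earlier one $g_mt_j^{-1}T$, where $m<n$ and $j=i(g_m)$.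

The element $g_n$ was uncovered. Any other element of the new translate is $h=g_nz_{i,x}$ with $x\in T\setminus\{t_i\}$. By Step 4,
$$|h|=|g_n|+d(g_nc_0,hc_0)>|g_n|\ge|g_m|,$$
so $h\ne g_m$. Suppose $h$ lies in the earlier translate; then $h=g_mz_{j,y}$ with $y\in T\setminus\{t_j\}$. By Step 4 both $(c_0,g_nc_0,hc_0)$ and $(c_0,g_mc_0,hc_0)$ are straight. Applying $h^{-1}$ and reversing, we see that
$$z_{i,x}^{-1}c_0=h^{-1}g_nc_0\qquad\text{and}\qquad z_{j,y}^{-1}c_0=h^{-1}g_mc_0$$
both lie in $[c_0,h^{-1}c_0]$. By Step 5, $(i,x)=(j,y)$, so $g_n=hz_{i,x}^{-1}=hz_{j,y}^{-1}=g_m$, contradicting $m<n$.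

Hence $G$ is a disjoint union of translates of $T\supset F$, and $|T|=N$. This proves Theorem B(2). Theorem B(1) and the building case of Theorem A follow by Step 4 of Section 4, and the symmetric case of Theorem A was proved in Section 3. $\blacksquare$
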